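\title{One more edge on $k+1$ vertices raises the Tur\'an density}

\begin{abstract}
Let $H_t^{(k)}$ be the $k$-uniform hypergraph with $k+1$ vertices and $t$ edges. We prove that the Tur\'an densities satisfy $\pi(H_t^{(k)})<\pi(H_{t+1}^{(k)})$ whenever $3\le t\le k$, which answers a question posed in a paper of Liu, Sch\"ulke, Wang, Yang and Zhang. The result is a case of a separation theorem for tightly connected hypergraphs in which every pair of vertices lies in an edge. If the two densities were equal, then replacing sparse pieces of an extremal hypergraph by denser ones could gain almost nothing, and this confines all sparse pieces to a small family of $(k-1)$-sets. An exchangeable limit, conditioned on a product event, shows that such a confinement is impossible.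
\end{abstract}

\section{Introduction}\label{sec:intro}

For a set $V$ let $V^{(r)}$ be the family of its $r$-element subsets, and let $[n]=\{1,\dots,n\}$. A \emph{$k$-uniform hypergraph}, or \emph{$k$-graph}, is a pair $G=(V,E)$ with $E\subseteq V^{(k)}$. We write $e(G)=|E|$, and $G[W]$ for the $k$-graph on $W\subseteq V$ formed by the edges inside $W$. A \emph{copy} of $F$ in $G$ is an injective map $V(F)\to V(G)$ that sends edges to edges. If $\mathcal F$ is a family of $k$-graphs, each with at least one edge, then $G$ is \emph{$\mathcal F$-free} if it contains no copy of a member of $\mathcal F$. The \emph{Tur\'an number} $\mathrm{ex}(n,\mathcal F)$ is the largest number of edges of an $\mathcal F$-free $k$-graph on $n$ vertices, a $k$-graph attaining it is \emph{extremal}, and the \emph{Tur\'an density} is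
\[
\pi(\mathcal F)=\lim_{n\to\infty}\frac{\mathrm{ex}(n,\mathcal F)}{\binom nk}.
\]
The limit exists by Lemma~\ref{lem:averaging} below. For a single $k$-graph we write $F$ in place of $\{F\}$.

The smallest vertex sets on which edges can interact have $k+1$ elements. Call the $k$-subsets of a $(k+1)$-set its \emph{faces}. Each face is the complement of one vertex, so any two choices of $t$ faces differ by a permutation of the vertices. Hence for $k\ge2$ and $1\le t\le k+1$ there is, up to isomorphism, exactly one $k$-graph $H_t^{(k)}$ with $k+1$ vertices and $t$ edges, and $H_{k+1}^{(k)}$ is the complete $k$-graph $K_{k+1}^{(k)}$. We write $H_t$ when $k$ is fixed. A $k$-graph is $H_t$-free exactly when every $(k+1)$-set has at most $t-1$ faces among its edges. So $\pi(H_t)$ is the largest global density compatible with this local bound, and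
\[
\pi(H_1)\le\pi(H_2)\le\dots\le\pi(H_{k+1}).
\]

The first two steps of the chain are elementary. We have $\mathrm{ex}(n,H_1)=0$ for $n>k$. Two edges that share $k-1$ vertices form a copy of $H_2$, so in an $H_2$-free $k$-graph each $(k-1)$-set lies in at most one edge; thus $\mathrm{ex}(n,H_2)\le\binom n{k-1}$ and $\pi(H_2)=0$. Next split $n$ vertices into $k$ equal parts and take all $k$-sets that meet every part. A $(k+1)$-set has two vertices in one part, and an edge inside it omits one of these two, so it spans at most two edges. This complete $k$-partite $k$-graph is $H_3$-free and has $(n/k)^k$ edges, so $\pi(H_3)\ge k!/k^k$. The first step of the chain is therefore an equality and the second is strict. The question that we answer is posed in~\cite{LSWYZ}: \emph{for $3\le t\le k$, is it true that $\pi(H_t^{(k)})<\pi(H_{t+1}^{(k)})$?}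

\begin{theorem}\label{thm:main}
For all $k\ge3$ and $3\le t\le k$ we have $\pi(H_t^{(k)})<\pi(H_{t+1}^{(k)})$.
\end{theorem}

Together with the two elementary steps this describes the whole chain.

\begin{corollary}\label{cor:chain}
Let $k\ge3$ and $1\le t\le k$. Then $\pi(H_t^{(k)})<\pi(H_{t+1}^{(k)})$ if and only if $t\ge2$. That is,
\[
0=\pi(H_1)=\pi(H_2)<\pi(H_3)<\dots<\pi(H_k)<\pi(H_{k+1}).
\]
\end{corollary}

One expects strict inequality, because passing from $H_t$ to $H_{t+1}$ relaxes the condition on every $(k+1)$-set at once. The direct way to use the relaxation fails, however. If $G$ is $H_t$-free and $D$ is $H_2$-free on the same vertex set, then each $(k+1)$-set has at most $(t-1)+1$ faces in $G\cup D$, so $G\cup D$ is $H_{t+1}$-free; but $D$ has at most $\binom n{k-1}$ edges and does not change the density. Our proof does not construct a denser $k$-graph. It assumes that both densities equal $\alpha$. Then, as Section~\ref{sec:window} shows,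
\[
\alpha\binom nk\le\mathrm{ex}(n,H_t)\le\mathrm{ex}(n,H_{t+1})\le\alpha\frac{n^k}{k!},
\]
a window of width $O(n^{k-1})$, and in such a window a gain of $Cn^{k-1}$ edges with a large constant $C$ is already a contradiction.

The argument uses only two properties of $H_{t+1}$. We say that a $k$-graph $F$ \emph{covers pairs} if every pair of its vertices lies in an edge, and that it is \emph{tightly connected} if any two edges are joined by a sequence of edges in which consecutive ones share $k-1$ vertices. A set $N\subseteq E(F)$ is \emph{admissible} if $N=N_1\cup\dots\cup N_q$ for some $q\ge0$, where the edges of each $N_i$ lie inside a proper subset $Z_i\subsetneq V(F)$, and an edge of $N_i$ and an edge of $N_j$ share at most $k-2$ vertices when $i\ne j$. Let $F\setminus N$ be the $k$-graph on $V(F)$ with edge set $E(F)\setminus N$, and put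
\[
\mathcal D(F)=\{F\setminus N: N\text{ admissible}\}.
\]
The empty set is admissible, so $F\in\mathcal D(F)$ and $\pi(\mathcal D(F))\le\pi(F)$. If $F$ covers pairs and is tightly connected, then every member of $\mathcal D(F)$ has an edge, so that $\pi(\mathcal D(F))$ is defined. Indeed, suppose that $N=E(F)$ is admissible. Edges sharing $k-1$ vertices belong to the same $N_i$, so by tight connectedness all edges lie in one $Z_i$; but a vertex outside $Z_i$ lies in an edge.

\begin{theorem}\label{thm:general}
Let $k\ge2$ and let $F$ be a tightly connected $k$-graph on at least $k+1$ vertices that covers pairs. Then $\pi(\mathcal D(F))<\pi(F)$.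
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:general}]
Take $F=H_{t+1}$. A pair $\{x,y\}$ is contained in every face except the two that omit $x$ or $y$, and $F$ has $t+1\ge3$ edges, so $F$ covers pairs. Any two edges share $k-1$ vertices. Hence $F$ is tightly connected, and in an admissible set at most one $N_i$ is nonempty. A proper subset of $V(F)$ contains at most one edge, so the admissible sets are the empty set and the single edges. Thus $\mathcal D(F)=\{H_{t+1},H_t\}$ up to isomorphism. Since $H_{t+1}$ contains $H_t$, being $\mathcal D(F)$-free is the same as being $H_t$-free, and $\pi(\mathcal D(F))=\pi(H_t)$.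
\end{proof}

Two of the hypotheses of Theorem~\ref{thm:general} are easily seen to be necessary. The $k$-graph $F=H_2$ is tightly connected but does not cover the pair of omitted vertices; here $\mathcal D(F)=\{H_2,H_1\}$ and both densities are $0$. A single edge on $k$ vertices is tightly connected and covers pairs, but $\mathcal D(F)=\{F\}$.

The proof of Theorem~\ref{thm:general} has two halves. In Section~\ref{sec:blocks} we replace sparse $s$-vertex pieces of an extremal $\mathcal D(F)$-free $k$-graph by denser $F$-free pieces; since the total gain is bounded by the window, all sparse pieces must crowd onto a family of $(k-1)$-sets of density $O(1/s)$. Sections~\ref{sec:covers} and~\ref{sec:limit} show that no sequence of $k$-graphs has this property when $0<\alpha<1$. The second half uses compactness, so the proof gives no estimate for the gap. Section~\ref{sec:interlacing} is independent of the rest and places $\pi(H_t^{(k-1)})$ between $\pi(H_t^{(k)})$ and $\pi(H_{t+1}^{(k)})$.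

\section{Averaging and blow-ups}\label{sec:window}

The lower edge of the window comes from averaging and holds for every family.

\begin{lemma}\label{lem:averaging}
The sequence $\mathrm{ex}(n,\mathcal F)/\binom nk$, $n\ge k$, is non-increasing. Hence $\pi(\mathcal F)$ exists and $\mathrm{ex}(n,\mathcal F)\ge\pi(\mathcal F)\binom nk$ for all $n\ge k$.
\end{lemma}

\begin{proof}
Let $G$ be $\mathcal F$-free on $n+1$ vertices. Deleting a vertex leaves an $\mathcal F$-free $k$-graph, and each edge survives exactly $n+1-k$ of the $n+1$ deletions. So $(n+1-k)\,e(G)\le(n+1)\,\mathrm{ex}(n,\mathcal F)$. Divide by $(n+1-k)\binom{n+1}k=(n+1)\binom nk$.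
\end{proof}

The upper edge is where covering pairs is used.

\begin{lemma}\label{lem:blowup}
Let $F$ be a $k$-graph on $v\ge k+1$ vertices that covers pairs. Then $\mathrm{ex}(n,F)\le\pi(F)\,n^k/k!$ for all $n\ge1$, and $0<\pi(F)<1$.
\end{lemma}

\begin{proof}
Let $G$ be $F$-free on $n$ vertices. Its \emph{blow-up} $G(r)$ replaces each vertex by a class of $r$ vertices; a $k$-set is an edge if its vertices lie in $k$ distinct classes that correspond to an edge of $G$. Any two vertices of a copy of $F$ in $G(r)$ lie in a common edge, hence in distinct classes. So sending each vertex to its class would turn the copy into a copy of $F$ in $G$. Therefore $G(r)$ is $F$-free, and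
\[
e(G)\,r^k=e(G(r))\le\mathrm{ex}(nr,F)=(\pi(F)+o(1))\frac{(nr)^k}{k!}\qquad(r\to\infty).
\]
Dividing by $r^k$ gives the first claim. A single edge on $k<v$ vertices is $F$-free, so the case $n=k$ gives $\pi(F)\ge k!/k^k>0$. The complete $k$-graph on $v$ vertices contains $F$, so $\pi(F)\le\mathrm{ex}(v,F)/\binom vk<1$ by Lemma~\ref{lem:averaging}.
\end{proof}

The width of the window is controlled by
\begin{equation}\label{eq:width}
\frac{n^k}{k!}-\binom nk\le\binom k2\frac{n^{k-1}}{k!}=\frac{k-1}2\cdot\frac{n^{k-1}}{(k-1)!}\qquad(n\ge1).
\end{equation}
To see this, multiply by $k!$: the left side counts the maps $[k]\to[n]$ that are not injective, and for each of the $\binom k2$ pairs in $[k]$ there are $n^{k-1}$ maps that identify it.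

\section{Block replacement}\label{sec:blocks}

\subsection*{The case $k=t=3$}

Let $G$ be a $3$-graph in which every $4$-set spans at most two edges. We want to add edges while keeping it free of $H_4=K_4^{(3)}$. Choose a vertex set $W$, which we call a \emph{block}, delete the edges inside $W$, and put an arbitrary $K_4^{(3)}$-free $3$-graph $C$ on $W$. Let $Q$ be a $4$-set. If $Q\subseteq W$, then $Q$ sees only $C$. If $|Q\cap W|=3$, then one face of $Q$ lies in $W$, and of the other three at most two are edges of $G$, so $Q$ spans at most three edges. If $|Q\cap W|\le2$, nothing has changed on $Q$. So one block can be refilled freely. This improves on adding single edges because inside $W$ many new edges may share a pair.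

One block of bounded size $s$ gains at most $\binom s3$ edges, which is negligible against the window of width $O(n^2)$, so many blocks are needed, and they can interfere. Let $Q=\{a,b,c,d\}$ with $Q\cap W_1=\{a,b,c\}$ and $Q\cap W_2=\{a,b,d\}$, and let $acd$ and $bcd$ be the edges of $G$ in $Q$. If the first block contributes $abc$ and the second $abd$, then $Q$ becomes complete. The repair is to forbid new edges of different blocks to share a pair. Then two new faces of $Q$, which always share a pair, come from one block, and this block contains their union $Q$; and if $Q$ has at most one new face, it spans at most $1+2$ edges.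

So pairs are the resource that blocks consume. A block whose density is raised by $\delta$ gains about $\delta\binom s3$ edges and uses $\binom s2$ pairs, a gain of order $\delta s$ per pair. By~\eqref{eq:width} the window allows a total gain of $n^2/2$, about one edge per pair of vertices of $G$. Hence the blocks can use only a proportion $O(1/(\delta s))$ of all pairs.

\subsection*{The general case}

From now on $F$ is as in Theorem~\ref{thm:general} and $\mathcal D=\mathcal D(F)$. Admissible sets are defined to describe the new edges of a copy of $F$ that lies in no block.

\begin{lemma}\label{lem:patch}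
Let $G$ be a $\mathcal D$-free $k$-graph on $V$. Let $W_1,\dots,W_q\subseteq V$, and let $E_i\subseteq W_i^{(k)}$ be such that each $(W_i,E_i)$ is $F$-free and
\begin{equation}\label{eq:separated}
|e\cap e'|\le k-2\qquad\text{whenever } e\in E_i,\ e'\in E_j,\ i\ne j.
\end{equation}
Let $H$ be the $k$-graph on $V$ whose edges are the members of $E_1\cup\dots\cup E_q$ and the edges of $G$ that lie inside no $W_i$. Then $H$ is $F$-free, and $e(H)\ge e(G)+\sum_{i=1}^q\big(|E_i|-e(G[W_i])\big)$.
\end{lemma}

\begin{proof}
Call the members of $E_i$ \emph{new of index $i$} and the other edges of $H$ \emph{old}. By~\eqref{eq:separated} the sets $E_i$ are pairwise disjoint, so each new edge has one index. A new edge lies inside a block, so the old edges are exactly the edges of $G$ inside no block, and there are at least $e(G)-\sum_ie(G[W_i])$ of them. This gives the count.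

Suppose that $H$ contains a copy of $F$ on a vertex set $Z$. Assume first that $Z\subseteq W_i$ for some $i$. Then all edges of the copy are new. By~\eqref{eq:separated}, new edges sharing $k-1$ vertices have the same index, so by tight connectedness all edges of the copy have one index $j$. Every vertex of $Z$ lies in an edge of the copy, so $Z\subseteq W_j$ and $(W_j,E_j)$ contains $F$, a contradiction. This is the only use of tight connectedness in the replacement argument: the block containing $Z$ may also contain new edges of other indices, and these must be kept out of the copy.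

Now assume that $Z\not\subseteq W_i$ for all $i$. Let $N_i$ be the set of new edges of index $i$ in the copy. These lie inside $Z\cap W_i\subsetneq Z$, and~\eqref{eq:separated} holds between different indices, so $N=N_1\cup\dots\cup N_q$ is admissible. The remaining edges of the copy are old, so $G$ contains a copy of $F\setminus N\in\mathcal D$ on $Z$, a contradiction.
\end{proof}

We now name the blocks that are worth refilling and the families that obstruct the refilling.

\begin{definition}\label{def:cover}
Fix $\alpha\in[0,1]$ and a $k$-graph $G$ on $V$. Let $s\ge k$ and $0<\delta\le1$. An $s$-set $W\subseteq V$ is \emph{$\delta$-thin} if $e(G[W])\le(\alpha-\delta)\binom sk$. A family $\mathcal B\subseteq V^{(k-1)}$ is an \emph{$(s,\delta)$-cover} if every $\delta$-thin $s$-set $W$ satisfies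
\[
|\mathcal B\cap W^{(k-1)}|>\frac\delta{2k}\binom s{k-1}.
\]
\end{definition}

We choose thin blocks greedily, and the $(k-1)$-sets that they use form the cover. If we insisted that blocks share no $(k-1)$-set, the process would stop once every thin set contains a single used $(k-1)$-set. That is too weak for Section~\ref{sec:limit}, where a thin set has to contain a fixed proportion of members of $\mathcal B$ for Markov's inequality to give a small probability. So we let a new block overlap the earlier ones in a proportion $\delta/(2k)$ of its $(k-1)$-sets and place no new edge on these; this costs at most half of the gain.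

\begin{lemma}\label{lem:cover}
Suppose that $\pi(\mathcal D)=\pi(F)=\alpha$. Let $G$ be an extremal $\mathcal D$-free $k$-graph on $n$ vertices, and let $k\le s\le n$ and $0<\delta\le1$. Then $G$ has an $(s,\delta)$-cover $\mathcal B$ with
\[
|\mathcal B|\le\frac{k(k-1)}{\delta(s-k+1)}\cdot\frac{n^{k-1}}{(k-1)!}.
\]
\end{lemma}

\begin{proof}
Put $\eta=\delta/(2k)$ and $\mathcal B_0=\emptyset$. Given $W_1,\dots,W_{i-1}$ and $\mathcal B_{i-1}=\bigcup_{j<i}W_j^{(k-1)}$, let $W_i$ be any $\delta$-thin $s$-set with $|\mathcal B_{i-1}\cap W_i^{(k-1)}|\le\eta\binom s{k-1}$, if there is one. A set chosen earlier has all its $(k-1)$-subsets in $\mathcal B_{i-1}$, and $\eta<1$, so no set is chosen twice. The process therefore stops, say after $W_q$ with $q\ge0$, and $\mathcal B=\mathcal B_q$ is an $(s,\delta)$-cover because no further set can be chosen. It remains to bound $q$.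

By Lemma~\ref{lem:averaging} there is an $F$-free $k$-graph $C_i$ on $W_i$ with at least $\alpha\binom sk$ edges. Let $E_i$ be the set of edges of $C_i$ that contain no member of $\mathcal B_{i-1}$. Each $(k-1)$-subset of $W_i$ lies in $s-k+1$ of the $k$-subsets of $W_i$, and $(s-k+1)\binom s{k-1}=k\binom sk$, so
\[
|E_i|\ge\alpha\binom sk-(s-k+1)\,\eta\binom s{k-1}=\Big(\alpha-\frac\delta2\Big)\binom sk .
\]
Condition~\eqref{eq:separated} holds: if $e\in E_i$, $e'\in E_j$, $i<j$, and $R\subseteq e\cap e'$ is a $(k-1)$-set, then $R\subseteq W_i$, so $R\in\mathcal B_{j-1}$, contrary to the definition of $E_j$. Let $H$ be the $F$-free $k$-graph from Lemma~\ref{lem:patch}. Each $W_i$ is $\delta$-thin, and $e(G)\ge\alpha\binom nk$ by Lemma~\ref{lem:averaging}. With Lemma~\ref{lem:blowup} this gives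
\[
\alpha\binom nk+q\,\frac\delta2\binom sk\le e(H)\le\alpha\frac{n^k}{k!}.
\]
Here the assumption $\pi(\mathcal D)=\pi(F)$ is used: the same $\alpha$ stands on both sides. By~\eqref{eq:width},
\[
q\binom sk\le\frac{k-1}\delta\cdot\frac{n^{k-1}}{(k-1)!},
\]
and $|\mathcal B|\le q\binom s{k-1}=q\binom sk\frac k{s-k+1}$ completes the proof.
\end{proof}

\section{Thin sets have no sparse covers}\label{sec:covers}

The rest of the argument does not involve $F$.

\begin{proposition}\label{prop:nocover}
Let $k\ge2$ and $0<\alpha<1$. There is no sequence $(G_n)_{n\ge k}$ of $k$-graphs with $|V(G_n)|=n$ such that the following hold for every $n$.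
\begin{itemize}
\item[(U)] Every $W\subseteq V(G_n)$ satisfies $e(G_n[W])\le\alpha|W|^k/k!$.
\item[(L)] For all integers $k\le s\le n$ and $\ell\ge1$, the $k$-graph $G_n$ has an $(s,1/\ell)$-cover $\mathcal B^n_{s,\ell}$ with
$|\mathcal B^n_{s,\ell}|\le\dfrac{k(k-1)\ell}{s-k+1}\cdot\dfrac{n^{k-1}}{(k-1)!}$.
\end{itemize}
\end{proposition}

For $\alpha=0$ the empty $k$-graphs, and for $\alpha=1$ the complete $k$-graphs, satisfy (U) and (L) with empty covers, so the restriction on $\alpha$ is needed.

\begin{proof}[Proof of Theorem~\ref{thm:general} from Proposition~\ref{prop:nocover}]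
We know that $\pi(\mathcal D)\le\pi(F)$. Suppose that both equal $\alpha$. Then $0<\alpha<1$ by Lemma~\ref{lem:blowup}. Let $G_n$ be an extremal $\mathcal D$-free $k$-graph on $n$ vertices. Each $G_n[W]$ is $F$-free because $F\in\mathcal D$, so (U) holds by Lemma~\ref{lem:blowup}, and (L) is Lemma~\ref{lem:cover} with $\delta=1/\ell$. This contradicts Proposition~\ref{prop:nocover}.
\end{proof}

Condition (L) says more than that thin sets are rare. Let $G$ satisfy (U) and have density at least $\alpha$, and let $p$ be the proportion of $\delta$-thin sets among its $s$-sets. The average of $e(G[W])$ over $s$-sets $W$ is at least $\alpha\binom sk$, and by (U) and~\eqref{eq:width} it is at most $\alpha\binom sk-p\,\delta\binom sk+\binom k2s^{k-1}/k!$. So $p=O(1/(\delta s))$ follows without any replacement argument, and it is no contradiction.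

\begin{example}\label{ex:bipartite}
Let $k=2$, $\alpha=1/2$, and let $G$ be the complete bipartite graph with two equal parts. Its density exceeds $1/2$, and an $s$-set with $a$ vertices in one part spans $a(s-a)\le s^2/4$ edges, so (U) holds and thin sets are rare. But every $s$-set inside one part is $\delta$-thin for $\delta\le1/2$, so an $(s,\delta)$-cover, which for $k=2$ is a set of vertices, must contain all but at most $s-1$ vertices of each part.
\end{example}

For $k=2$ the proposition follows from Ramsey's theorem, which says that for each $s$ every graph on sufficiently many vertices has an $s$-set that spans all possible edges or none. Choose $\ell\ge1/\alpha$, and then $s>1/(1-\alpha)$ with $2\ell/(s-1)\le1/2$. By (L) the vertex set $\mathcal B=\mathcal B^n_{s,\ell}$ has at most $n/2$ elements. For large $n$ there is an $s$-set $W$ disjoint from $\mathcal B$ that is complete or empty. If it is complete, then (U) fails, because $\binom s2>\alpha s^2/2$. If it is empty, then it is $(1/\ell)$-thin and disjoint from a cover, which is impossible.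

The idea is visible here: away from the cover all $s$-sets have density close to $\alpha$, whereas a pair of vertices is either an edge or not, and this forces some region to have a density different from $\alpha$. For $k\ge3$ one cannot move away from the cover by deleting vertices. For $k=3$ the cover is a graph, and the bound in (L) allows it to be a disjoint union of $r=\lceil(s-2)/(6\ell)\rceil$ equal cliques, which has at most $n^2/(2r)$ edges; then no set of more than $r$ vertices avoids the cover, and $r<s$. What we need instead is a random choice of vertices with two properties: it is biased enough that the expected density of $G_n$ on the chosen vertices differs from $\alpha$, and it raises the probability that a given $(k-1)$-set of chosen vertices lies in the cover by at most a constant factor that does not depend on $s$. An exchangeable limit provides such a choice.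

\section{Proof of Proposition~\ref{prop:nocover}}\label{sec:limit}

Suppose that a sequence $(G_n)$ with (U) and (L) exists. Put $\mathcal B^n_{s,\ell}=\emptyset$ for $s>n$, and let $\Lambda=\{(s,\ell):s\ge k,\ \ell\ge1\}$.

\subsection*{The limit}

We sample vertices at random and record both the edges and the covers. All covers are recorded at once, because the constant factor mentioned above is known only after the limit has been taken, and $s$ must be chosen large in terms of it.

Let $v_1,\dots,v_n$ be a uniformly random ordering of $V(G_n)$. For $e\in\mathbb N^{(k)}$ let $X^n_e=1$ if $e\subseteq[n]$ and $\{v_i:i\in e\}$ is an edge of $G_n$, and $X^n_e=0$ otherwise. For $R\in\mathbb N^{(k-1)}$ define $Y^n_R\in\{0,1\}^\Lambda$ by letting its $(s,\ell)$-coordinate be $1$ exactly if $R\subseteq[n]$ and $\{v_i:i\in R\}\in\mathcal B^n_{s,\ell}$. The array $(X^n,Y^n)$ is a random point of a countable product of copies of $\{0,1\}$. Call an event a \emph{cylinder} if it depends on finitely many of these coordinates. The product is a compact metrizable space, so along a subsequence the laws of $(X^n,Y^n)$ converge weakly to the law of an array $(X,Y)$; cylinders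 are both open and closed, so the probability of every cylinder converges. Let $\mathbb G$ be the random $k$-graph on $\mathbb N$ with edge set $\{e:X_e=1\}$, and let $\mathbb B_{s,\ell}$ be the family of all $R$ for which the $(s,\ell)$-coordinate of $Y_R$ is $1$. Then:
\begin{itemize}
\item[(P1)] almost surely $e(\mathbb G[W])\le\alpha|W|^k/k!$ for every finite $W\subset\mathbb N$;
\item[(P2)] almost surely, for all $(s,\ell)\in\Lambda$, every $(1/\ell)$-thin $s$-set $W$ of $\mathbb G$ satisfies $|\mathbb B_{s,\ell}\cap W^{(k-1)}|>\frac1{2k\ell}\binom s{k-1}$;
\item[(P3)] $\Pr(R\in\mathbb B_{s,\ell})\le\dfrac{k(k-1)\ell}{s-k+1}$ for all $R\in\mathbb N^{(k-1)}$ and $(s,\ell)\in\Lambda$.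
\end{itemize}
Indeed, for fixed $W$ and $\ell$ the conditions in (P1) and (P2) are cylinders that have probability $1$ for $(X^n,Y^n)$ once $n\ge\max W$, and there are countably many of them. For (P3), if $n\ge\max R$ then $\{v_i:i\in R\}$ is a uniformly random $(k-1)$-set, so it lies in $\mathcal B^n_{s,\ell}$ with probability $|\mathcal B^n_{s,\ell}|/\binom n{k-1}$; apply (L) and $\binom n{k-1}=(1+o(1))\,n^{k-1}/(k-1)!$.

The law of $(X,Y)$ is invariant under relabeling: for every permutation $\rho$ of $\mathbb N$ the array $(X_{\rho(e)},Y_{\rho(R)})$ has the same law as $(X_e,Y_R)$. It suffices to compare cylinders, and a cylinder involves only subsets of some $[r]$. For $n\ge\max([r]\cup\rho([r]))$ both $(v_1,\dots,v_r)$ and $(v_{\rho(1)},\dots,v_{\rho(r)})$ are uniformly random sequences of $r$ distinct vertices, so the two probabilities agree before the limit and hence after it.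

\subsection*{The representation by independent variables}

Let $\mathbf i=(i_1,\dots,i_k)$ range over $k$-tuples of distinct positive integers, and for $J\subseteq[k]$ put $\mathbf i(J)=\{i_j:j\in J\}$. An array $(Z_{\mathbf i})$ of random variables is \emph{jointly exchangeable} if $(Z_{(\rho(i_1),\dots,\rho(i_k))})$ has the same law as $(Z_{\mathbf i})$ for every permutation $\rho$ of $\mathbb N$. We use the Aldous--Hoover theorem \cite{Hoover,Aldous}; see \cite[Theorem 7.22]{Kallenberg} and \cite{Austin}.

\begin{theorem}\label{thm:AH}
Let $(Z_{\mathbf i})$ be a jointly exchangeable array with values in a compact metric space $\mathcal Z$. Let $\xi_I$, for $I\subset\mathbb N$ with $0\le|I|\le k$, be independent and uniform on $[0,1]$. Then there is a Borel function $f$ of $2^k$ variables $x_J\in[0,1]$, $J\subseteq[k]$, with values in $\mathcal Z$, such that $(Z_{\mathbf i})$ has the same law as the array $\big(f((\xi_{\mathbf i(J)})_{J\subseteq[k]})\big)$.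
\end{theorem}

In words, each set $I$ of at most $k$ indices carries its own independent random label, and the entry at $\mathbf i$ is computed from the labels of the subsets of $\{i_1,\dots,i_k\}$. For instance, sampling from the bipartite graphs of Example~\ref{ex:bipartite} gives the graph in which $\{i,j\}$ is an edge when exactly one of $\xi_{\{i\}},\xi_{\{j\}}$ is at most $1/2$. For $k=3$, the triangles of a random graph are computed from the labels of pairs.

Apply the theorem to
\[
Z_{\mathbf i}=\big(X_{\{i_1,\dots,i_k\}},\,Y_{\{i_1,\dots,i_{k-1}\}}\big)\in\{0,1\}\times\{0,1\}^\Lambda,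
\]
which is jointly exchangeable by the relabeling invariance, and write $f=(\Phi,\Psi)$. That the first component of $Z_{\mathbf i}$ depends only on the set of entries, and the second only on the set of the first $k-1$ entries, is a countable list of almost sure identities, so it holds for the representing array too. That array therefore comes from a pair with the law of $(X,Y)$, and we may assume that almost surely, for all $\mathbf i$,
\begin{equation}\label{eq:rep}
X_{\{i_1,\dots,i_k\}}=\Phi\big((\xi_{\mathbf i(J)})_{J\subseteq[k]}\big),\qquad
Y_{\{i_1,\dots,i_{k-1}\}}=\Psi\big((\xi_{\mathbf i(J)})_{J\subseteq[k]}\big).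
\end{equation}

\subsection*{Conditioning on a box}

A \emph{box} is a product $S=\prod_{J\subseteq[k]}S_J$ of intervals $S_J\subseteq[0,1]$ of positive length. The following replaces Ramsey's theorem: \emph{there is a box $S$ over which the average of $\Phi$ is $\alpha+\gamma$ with $\gamma\ne0$.} Otherwise the finite measures $B\mapsto\int_B\Phi$ and $B\mapsto\int_B\alpha$ on the cube agree on all products of intervals. These products are closed under intersection, include the cube and generate the Borel $\sigma$-algebra, so the two measures are equal, and $\Phi=\alpha$ almost everywhere. But $\Phi$ takes only the values $0$ and $1$, and $0<\alpha<1$. Fix such a box, let $\sigma>0$ be the smallest length of an $S_J$, and put $M=\sigma^{-2^k}$.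

The intervals $S_{\{1\}},\dots,S_{\{k\}}$ may differ, so the box prescribes different roles for the $k$ vertices of an edge. We therefore take $k$ groups of vertices, one for each role. Let $m\ge2k$ and split $[km]$ into consecutive intervals $P_1,\dots,P_k$ of length $m$. For $I\subseteq[km]$ let $\tau(I)=\{j:I\cap P_j\ne\emptyset\}$, and call $I$ \emph{transversal} if $|I\cap P_j|\le1$ for all $j$; the empty set is transversal. Let $\mathcal E_m$ be the event that $\xi_I\in S_{\tau(I)}$ for all transversal $I\subseteq[km]$. It restricts finitely many independent variables to intervals of positive length, so $\Pr(\mathcal E_m)>0$. Let $\mathbb P_m=\Pr(\,\cdot\mid\mathcal E_m)$, with expectation $\mathbb E_m$. Under $\mathbb P_m$ the variables $\xi_I$ are still independent; $\xi_I$ is uniform on $S_{\tau(I)}$ if $I\subseteq[km]$ is transversal, and uniform on $[0,1]$ otherwise. The almost sure statements (P1), (P2) and~\eqref{eq:rep} remain almost sure. The two properties that we asked for at the end of Section~\ref{sec:covers} now hold.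

\begin{itemize}
\item[(a)] \emph{For every transversal $e\in[km]^{(k)}$ we have $\mathbb P_m(X_e=1)=\alpha+\gamma$.} List $e$ in increasing order as $\mathbf i$. The intervals are consecutive, so $i_j\in P_j$, and $\mathbf i(J)$ is transversal with $\tau(\mathbf i(J))=J$. Thus $(\xi_{\mathbf i(J)})_{J\subseteq[k]}$ is uniform on $S$ under $\mathbb P_m$, and~\eqref{eq:rep} applies.
\item[(b)] \emph{For every $R\in\mathbb N^{(k-1)}$ we have $\mathbb P_m(R\in\mathbb B_{s,\ell})\le Mk(k-1)\ell/(s-k+1)$.} Choose $\mathbf i$ whose first $k-1$ entries list $R$. By~\eqref{eq:rep} the event is determined by the $2^k$ variables $\xi_{\mathbf i(J)}$. Under $\mathbb P_m$ they are independent and each has density at most $1/\sigma$, so their joint density is at most $M$. Apply (P3).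
\end{itemize}

The probability of $\mathcal E_m$ may tend to $0$ very quickly as $m$ grows, so a bound on the probability that a set is thin does not survive the conditioning. In the bipartite limit above, the box with $S_{\{1\}}=S_{\{2\}}=[0,1/2]$ and the other two intervals equal to $[0,1]$ has $\Pr(\mathcal E_m)=2^{-2m}$, and under $\mathbb P_m$ the set $[2m]$ is empty. A bound on an event about a single $(k-1)$-set does survive, up to the factor $M$, which does not depend on $m$. Covers reduce thinness to such events.

\subsection*{From induced densities to transversal densities}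

Property (a) concerns transversal edges, while (P1) and (P2) concern all edges inside a set. For $k=2$ the number of edges between $P_1$ and $P_2$ is $e(\mathbb G[P_1\cup P_2])-e(\mathbb G[P_1])-e(\mathbb G[P_2])$, and inclusion--exclusion extends this to all $k$. For $A\subseteq[k]$ put
\[
U_A=\bigcup_{j\in A}P_j,\qquad D_A=\sum_{e\in U_A^{(k)}}(X_e-\alpha)=e(\mathbb G[U_A])-\alpha\binom{|A|m}k .
\]
A $k$-set $e\subseteq[km]$ lies in $U_A$ exactly if $\tau(e)\subseteq A$, and $\sum_{\tau(e)\subseteq A\subseteq[k]}(-1)^{k-|A|}$ equals $1$ if $\tau(e)=[k]$ and $0$ otherwise. The $k$-sets with $\tau(e)=[k]$ are the $m^k$ transversal ones. Hence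
\[
\sum_{e\text{ transversal}}(X_e-\alpha)=\sum_{A\subseteq[k]}(-1)^{k-|A|}D_A ,
\]
and taking expectations and using (a) gives
\begin{equation}\label{eq:incl}
|\gamma|\,m^k\le\sum_{A\subseteq[k]}\mathbb E_m|D_A|.
\end{equation}

We bound each term. We have $D_\emptyset=0$. Fix $A\ne\emptyset$ and $\ell\ge1$, and let $s=|A|m$, so that $m\le s\le km$ and $s-k+1\ge m/2$. From above, (P1) and~\eqref{eq:width} give $D_A\le\binom k2(km)^{k-1}/k!$ almost surely. From below, let $\Theta$ be the event that $U_A$ is $(1/\ell)$-thin. By (b) the expected size of $\mathbb B_{s,\ell}\cap U_A^{(k-1)}$ under $\mathbb P_m$ is at most $\binom s{k-1}\cdot2Mk(k-1)\ell/m$. So (P2) and Markov's inequality give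
\[
\mathbb P_m(\Theta)\le\mathbb P_m\Big(|\mathbb B_{s,\ell}\cap U_A^{(k-1)}|>\frac1{2k\ell}\binom s{k-1}\Big)\le2k\ell\cdot\frac{2Mk(k-1)\ell}m=\frac{4k^2(k-1)M\ell^2}m .
\]
Outside $\Theta$ we have $D_A\ge-\frac1\ell\binom sk$, and always $D_A\ge-\binom sk$. Adding the bounds for the positive and the negative part of $D_A$, and using $\binom sk\le(km)^k/k!$, we obtain
\[
\mathbb E_m|D_A|\le\binom k2\frac{(km)^{k-1}}{k!}+\frac{(km)^k}{k!}\Big(\frac1\ell+\frac{4k^2(k-1)M\ell^2}m\Big).
\]
Insert this into~\eqref{eq:incl} and divide by $m^k$:
\[
|\gamma|\le2^k\binom k2\frac{k^{k-1}}{k!}\cdot\frac1m+2^k\,\frac{k^k}{k!}\Big(\frac1\ell+\frac{4k^2(k-1)M\ell^2}m\Big).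
\]
This holds for all $m\ge2k$ and $\ell\ge1$, while $\gamma$ and $M$ depend only on the box. Letting $m\to\infty$ and then $\ell\to\infty$ gives $\gamma=0$, a contradiction. This proves Proposition~\ref{prop:nocover}, and with it Theorems~\ref{thm:general} and~\ref{thm:main}. \qed

\section{Interlacing in the uniformity}\label{sec:interlacing}

The chains for uniformities $k$ and $k-1$ interlace.

\begin{proposition}\label{prop:interlace}
For $3\le t\le k$ we have
\[
\pi(H_t^{(k)})\le\pi(H_t^{(k-1)})\le\pi(H_{t+1}^{(k)}),
\]
and at least one of the two inequalities is strict.
\end{proposition}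

\begin{proof}
Let $G$ be an $H_t^{(k)}$-free $k$-graph on $n$ vertices. The \emph{link} of a vertex $v$ is the $(k-1)$-graph on $V(G)\setminus\{v\}$ whose edges are the sets $e\setminus\{v\}$ for edges $e\ni v$. If a $k$-set contained $t$ edges of the link, then adding $v$ would give $t$ edges of $G$ on $k+1$ vertices. So every link is $H_t^{(k-1)}$-free. Each edge of $G$ contributes to $k$ links, so $k\,e(G)\le n\cdot\mathrm{ex}(n-1,H_t^{(k-1)})$. Dividing by $k\binom nk=n\binom{n-1}{k-1}$ and letting $n\to\infty$ gives the first inequality.

For the second we prescribe links toward smaller vertices. For each $v$ with $k\le v\le n$ let $L_v$ be an extremal $H_t^{(k-1)}$-free $(k-1)$-graph on $[v-1]$, and let $G$ be the $k$-graph on $[n]$ whose edges are the $k$-sets $e$ such that $e\setminus\{\max e\}$ is an edge of $L_{\max e}$. Let $Q$ be a $(k+1)$-set with maximum $v$. The faces of $Q$ that contain $v$ and are edges of $G$ correspond to edges of $L_v$ inside the $k$-set $Q\setminus\{v\}$, so there are at most $t-1$ of them. The only other face is $Q\setminus\{v\}$. Thus $Q$ spans at most $t$ edges, and $G$ is $H_{t+1}^{(k)}$-free. By Lemma~\ref{lem:averaging}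 for uniformity $k-1$,
\[
\mathrm{ex}(n,H_{t+1}^{(k)})\ge\sum_{v=k}^n\mathrm{ex}(v-1,H_t^{(k-1)})\ge\pi(H_t^{(k-1)})\sum_{v=k}^n\binom{v-1}{k-1}=\pi(H_t^{(k-1)})\binom nk .
\]
This gives the second inequality. If both were equalities, Theorem~\ref{thm:main} would fail.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Aldous} Aldous, 1981.

\bibitem{Austin} Austin, \emph{Probab. Surveys} 5 (2008), 80--145.

\bibitem{Hoover} Hoover, 1979.

\bibitem{Kallenberg} Kallenberg, \emph{Probabilistic Symmetries and Invariance Principles}, 2005.

\bibitem{LSWYZ} Hong Liu, Bjarne Sch\"ulke, Shuaichao Wang, Haotian Yang, Yixiao Zhang, \emph{Separating hypergraph Tur\'an densities}, arXiv:2410.08921 (2024).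

\end{thebibliography}
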